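\title{Flexible circuits of the three-dimensional rigidity matroid that are planar plus two edges}

\begin{abstract}
Let $G$ be a planar graph and let $e,f$ be two non-edges of $G$. We prove that if $G+\{e,f\}$ is a flexible circuit of the generic three-dimensional rigidity matroid, then it is the 2-sum of two rigid circuits, each of which is a planar graph plus one edge. In particular $G+\{e,f\}$ is $(3,6)$-tight. This proves both statements of a problem posed by Dewar, Grasegger, Kastis, Nixon and Servatius. The proof deletes a vertex of degree four or five from a smallest 3-connected counterexample, covers what remains by smaller circuits, and shows that the rigid pieces so obtained cannot be assembled in a 3-connected way.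
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. A \emph{framework} in $\mathbb R^3$ is a graph $G=(V,E)$ together with a map $p:V\to\mathbb R^3$, $v\mapsto p_v$; it is \emph{generic} if the $3|V|$ coordinates of $p$ are algebraically independent over $\mathbb Q$. For two distinct vertices $u,v$ let $r_{uv}\in(\mathbb R^3)^V$ be the vector with entry $p_u-p_v$ at $u$, entry $p_v-p_u$ at $v$, and $0$ elsewhere. The \emph{rigidity matrix} has the rows $r_{uv}$, $uv\in E$. If the vertices move with velocities $m(v)$, then
\[
r_{uv}\cdot m=(p_u-p_v)\cdot(m(u)-m(v))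
\]
is half the rate of change of $|p_u-p_v|^2$, so the kernel of the rigidity matrix consists of the velocity fields that preserve all edge lengths to first order. The \emph{generic rigidity matroid} $\mathcal R_3$ on $E$ is the row matroid of the rigidity matrix of a generic framework. It depends only on $G$: every minor is an integer polynomial in the coordinates, and it vanishes at a generic point only if it vanishes identically.

We call $G$ \emph{independent} if $E$ is independent in $\mathcal R_3$, and a \emph{circuit} if $E$ is a minimal dependent set and $G$ has no isolated vertices. A graph on $n\ge4$ vertices is \emph{rigid} if its rank is $3n-6$. A circuit that is not rigid is \emph{flexible}. A graph is \emph{$(3,6)$-sparse} if every subgraph $(V',E')$ with $|V'|\ge3$ satisfies $|E'|\le3|V'|-6$, and \emph{$(3,6)$-tight} if moreover $|E|=3|V|-6$.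

The number $6$ counts the \emph{trivial motions} $v\mapsto a\times p_v+b$ with $a,b\in\mathbb R^3$. They lie in the kernel of every rigidity matrix, and on $n\ge3$ generic points they form a 6-dimensional space. Hence the rank is at most $3n-6$, and every independent graph is $(3,6)$-sparse. For which graphs does the converse hold? We use the following two known results without proof; they are the only external inputs of this paper.

\begin{theorem}[Gluck]\label{thm:gluck}
Every planar graph is independent, and a planar graph is rigid if and only if it is a triangulation.
\end{theorem}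

\begin{theorem}\label{thm:plusone}
If $G$ is planar and $G+e$ is $(3,6)$-sparse, then $G+e$ is independent.
\end{theorem}

Graphs on at most four vertices are planar, so a circuit has $n\ge5$ vertices. Its rank is $|E|-1\le 3n-6$ and its proper subgraphs are independent. Therefore
\begin{equation}\label{eq:count}
\begin{array}{l}
\text{a rigid circuit has $3n-5$ edges and is not $(3,6)$-sparse;}\\
\text{a flexible circuit has at most $3n-6$ edges and is $(3,6)$-sparse.}
\end{array}
\end{equation}
A sparse dependent graph contains a sparse circuit, so flexible circuits are exactly the obstructions to the converse. By Theorems~\ref{thm:gluck} and~\ref{thm:plusone} there is none among the planar graphs and none among the planar graphs with one added edge.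

With two added edges an obstruction appears. The \emph{2-sum} of graphs $D_1$ and $D_2$ along edges $u_1v_1\in E(D_1)$ and $u_2v_2\in E(D_2)$ is obtained from their disjoint union by identifying $u_1$ with $u_2$ and $v_1$ with $v_2$ and deleting the identified edge. We always regard $D_1,D_2$ as graphs with exactly two common vertices $s,t$ and the common edge $st$, and speak of the 2-sum \emph{along $st$}. The graph $K_5$ is a rigid circuit: it has $10>3\cdot5-6$ edges, and $K_5$ minus any edge is planar. The \emph{double banana} is the 2-sum of two copies of $K_5$. It is a circuit (Lemma~\ref{lem:twosum}) with $8$ vertices and $18=3\cdot8-6$ edges, hence flexible and tight; the two halves rotate against each other about the line through $p_s$ and $p_t$. Figure~\ref{fig:banana} shows that it is a planar graph plus two edges.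

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\coordinate (s) at (0,2.2); \coordinate (t) at (0,-2.2);
\coordinate (y) at (-3.3,0); \coordinate (x) at (-2.1,0); \coordinate (z) at (-0.9,0);
\coordinate (Y) at (3.3,0); \coordinate (X) at (2.1,0); \coordinate (Z) at (0.9,0);
\draw (s)--(y)--(t)--(x)--(s)--(z)--(t) (y)--(x)--(z);
\draw (s)--(Y)--(t)--(X)--(s)--(Z)--(t) (Y)--(X)--(Z);
\draw[dashed] (y) to[bend right=25] (z); \draw[dashed] (Y) to[bend left=25] (Z);
\fill (s) circle (2pt) (t) circle (2pt) (x) circle (2pt) (y) circle (2pt) (z) circle (2pt) (X) circle (2pt) (Y) circle (2pt) (Z) circle (2pt);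
\node[above] at (s) {$s$}; \node[below] at (t) {$t$};
\node[left] at (y) {$y$}; \node[above left] at (x) {$x$}; \node[right] at (z) {$z$};
\node[right] at (Y) {$y'$}; \node[above right] at (X) {$x'$}; \node[left] at (Z) {$z'$};
\node at (-1.2,-0.5) {$e$}; \node at (1.2,-0.5) {$f$};
\end{tikzpicture}
\caption{The double banana, the 2-sum along $st$ of the complete graphs on $\{s,t,x,y,z\}$ and $\{s,t,x',y',z'\}$, drawn as a plane graph (solid) plus the two edges $e=yz$ and $f=y'z'$ (dashed).}
\label{fig:banana}
\end{figure}

In this example each added edge creates one rigid, overbraced piece, and the two pieces share a hinge. One would guess that two added edges allow nothing else. For a graph $G$ and two distinct non-edges $e,f$ on its vertex set, let $G+\{e,f\}$ be the graph obtained by adding $e$ and $f$. The problem posed in \cite{DGKNS} is to prove or disprove the following two statements.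
\begin{enumerate}
\item[1.] If $G$ is planar and $G+\{e,f\}$ is a $(3,6)$-tight flexible circuit, then $G+\{e,f\}$ is the 2-sum of two rigid circuits.
\item[2.] If $G$ is planar and $G+\{e,f\}$ is a flexible circuit, then $G+\{e,f\}$ is $(3,6)$-tight.
\end{enumerate}
Both statements are true. They are contained in our main result.

\begin{theorem}\label{thm:main}
Let $G$ be a planar graph, let $e\ne f$ be non-edges of $G$, and suppose that $C=G+\{e,f\}$ is a flexible circuit. Then $C$ is the 2-sum of two rigid circuits $D_1\ni e$ and $D_2\ni f$ such that $D_1-e$ and $D_2-f$ are planar. Consequently $C$ is $(3,6)$-tight.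
\end{theorem}

The last sentence is a count. If $D_i$ has $n_i$ vertices, then $C$ has $n=n_1+n_2-2$ vertices and, by \eqref{eq:count}, $(3n_1-5)+(3n_2-5)-2=3n-6$ edges; and $C$ is sparse by \eqref{eq:count}. This gives Statement~2, and Statement~1 holds even without the hypothesis of tightness.

Section~\ref{sec:prelim} collects the linear algebra, and Section~\ref{sec:reduction} reduces the theorem to the assertion that $C$ cannot be 3-connected. Section~\ref{sec:delete} contains the main idea in its simplest form, the deletion of a vertex of degree four, together with the plan for the remaining sections.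

\section{Stresses, motions and rigid components}\label{sec:prelim}

Fix a generic placement $p$ of all vertices that occur. Genericity is used in the following form: an integer polynomial in the coordinates of distinct vertices that is nonzero at one placement is nonzero at $p$. For instance, any four or fewer vertices are placed at affinely independent points.

Let $A$ be a set of pairs of elements of a vertex set $U$. A \emph{stress} of $A$ is a vector $\omega\in\mathbb R^A$ with $\sum_{a\in A}\omega_ar_a=0$; the entry of this equation at a vertex $v$ is the \emph{equilibrium condition} $\sum_{uv\in A}\omega_{uv}(p_v-p_u)=0$. A \emph{motion} of $A$ is a map $m:U\to\mathbb R^3$ with $r_a\cdot m=0$ for all $a\in A$. The stress space has dimension $|A|-\operatorname{rank}A$ and the motion space has dimension $3|U|-\operatorname{rank}A$. The \emph{closure} $\mathrm{cl}(A)$ is the set of pairs $uv$ in $U$ such that $r_{uv}$ lies in the span of the rows of $A$, or equivalently $r_{uv}\cdot m=0$ for all motions $m$ of $A$. A \emph{basis} of $A$ is an independent subset $J\subseteq A$ with $A\subseteq\mathrm{cl}(J)$. We identify a circuit with its edge set,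 and we write $K_X$ for the set of all pairs in $X$.

\begin{lemma}\label{lem:matroid}
\begin{enumerate}
\item[(a)] $A$ is a circuit if and only if its stress space is spanned by one nowhere-zero vector.
\item[(b)] If the stress space of $A$ is 1-dimensional, then $A$ contains a unique circuit. In particular, if $J$ is independent and $w\in\mathrm{cl}(J)\setminus J$, then $J+w$ contains a unique circuit, and it contains $w$; this is the \emph{fundamental circuit} of $w$ with respect to $J$.
\item[(c)] If $J$ is a basis of $A$, then the stresses of the fundamental circuits of the elements of $A\setminus J$ form a basis of the stress space of $A$.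
\end{enumerate}
\end{lemma}

\begin{proof}
A set is dependent exactly when it carries a nonzero stress, and the support of a nonzero stress is dependent. A circuit has rank $|A|-1$, so its stress space is a line, and the support of a generator is all of $A$ by minimality. Conversely, if the stress space of $A$ is a line, every dependent subset of $A$ contains the support of the generator, so this support is the unique circuit in $A$. This proves (a) and (b). In (c) the stress space has dimension $|A\setminus J|$, and the stress of the fundamental circuit of $w$ is nonzero at $w$ and zero on the rest of $A\setminus J$.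
\end{proof}

A trivial motion $y\mapsto a\times y+b$ of $\mathbb R^3$ that vanishes at two points $u\ne v$ satisfies $b=-a\times u$ and $a\times(v-u)=0$, so it is a multiple of the rotation
\[
\rho_{uv}(y)=(v-u)\times(y-u),
\]
which vanishes exactly on the line $uv$. Hence the restrictions of trivial motions to a vertex set $X$ form a space of dimension $3$, $5$, $6$ for $|X|=1$, $|X|=2$, $|X|\ge3$. For $|X|\ge3$ the set $K_X$ has rank $3|X|-6$, because it contains a planar graph with $3|X|-6$ edges, which is independent by Theorem~\ref{thm:gluck}. Call a vector $L\in(\mathbb R^3)^U$ \emph{balanced} if $L\cdot m=0$ for all trivial motions $m$. Every linear combination of rows $r_{uv}$ is balanced.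

\begin{lemma}\label{lem:balanced}
Let $L$ be a balanced vector supported on $X$. If $|X|\le1$, then $L=0$. If $X=\{s,t\}$, then $L$ is a multiple of $r_{st}$. If $|X|\ge3$, then $L$ is a linear combination of the rows of $K_X$.
\end{lemma}

\begin{proof}
The balanced vectors supported on $X$ form a space of dimension $3-3=0$, $6-5=1$, $3|X|-6$ for $|X|=1$, $|X|=2$, $|X|\ge3$. The rows of $K_X$ lie in this space and span a subspace of the same dimension.
\end{proof}

\begin{lemma}\label{lem:edgeconn}
A circuit $D$ stays connected after the deletion of any three or fewer edges. In particular its minimum degree is at least $4$.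
\end{lemma}

\begin{proof}
Otherwise there is a set $\emptyset\ne X\subsetneq V(D)$ such that the set $F$ of edges between $X$ and its complement has $|F|\le3$. Let $\omega$ be the stress of $D$. If $F=\emptyset$, then $\omega$ restricts to a nonzero stress of the edges inside $X$, which form a nonempty proper subset of $D$ because $D$ has no isolated vertices; this is impossible. If $F\ne\emptyset$, add the equilibrium conditions at the vertices of $X$. The two contributions of an edge inside $X$ cancel, which leaves $\sum_{uv\in F,\,v\in X}\omega_{uv}(p_v-p_u)=0$. Now $F$ is a simple bipartite graph with at most three edges, hence a forest. Placing the vertices of each tree one after another, we can make the difference vectors along $F$ equal to distinct standard basis vectors. So they are linearly independent at $p$ as well, and $\omega$ vanishes on $F$, a contradiction.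
\end{proof}

We now describe the maximal rigid pieces of a set $A$ of pairs in $U$. A \emph{clique} of $A$ is a set $X\subseteq U$ with $|X|\ge3$ and $K_X\subseteq\mathrm{cl}(A)$, and a \emph{component} of $A$ is a maximal clique. We say that $z$ is \emph{linked} to $x$ if $zx\in\mathrm{cl}(A)$.

\begin{lemma}\label{lem:clique}
\begin{enumerate}
\item[(a)] A set $X$ with $|X|\ge3$ is a clique if and only if every motion of $A$ agrees on $X$ with a trivial motion.
\item[(b)] If $D$ is a rigid graph with $E(D)\subseteq\mathrm{cl}(A)$, then $V(D)$ is a clique.
\item[(c)] If $B$ is a component and $z\notin B$, then $z$ is linked to at most two vertices of $B$.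
\item[(d)] Distinct components share at most two vertices, and every clique lies in exactly one component.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $D$ be a set of pairs on a vertex set $X$ with rank $3|X|-6$ and $D\subseteq\mathrm{cl}(A)$. The motions of $D$ on $X$ form a 6-dimensional space, so they are trivial, and every motion of $A$ restricts to a motion of $D$. With $D=K_X$ this gives one direction of (a). Conversely, trivial motions annihilate the rows of $K_X$. Part (b) now follows from the first observation and (a).

(c) Suppose that $z$ is linked to three vertices $x_1,x_2,x_3$ of $B$. Let $m$ be a motion of $A$, and subtract a trivial motion so that $m|_B=0$. Then $m(z)$ is orthogonal to the three independent vectors $p_z-p_{x_i}$, so $m(z)=0$. By (a), $B\cup\{z\}$ is a clique, against the maximality of $B$.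

(d) If components $B,B'$ share three vertices, every $z\in B'\setminus B$ is linked to three vertices of $B$. By (c), $B'\subseteq B$, so $B'=B$. A clique has at least three vertices, which gives the second claim.
\end{proof}

\section{Reduction to 3-connected circuits}\label{sec:reduction}

Theorem~\ref{thm:plusone} will always be used in the following form.

\begin{lemma}\label{lem:oneedge}
Let $Z$ be a circuit and $F\subseteq E(Z)$ a set of at most one edge such that $Z-F$ is planar. Then $|F|=1$, $Z$ is rigid, and $Z-F$ has $3|V(Z)|-6$ edges.
\end{lemma}

\begin{proof}
Since $Z$ is dependent, $F\ne\emptyset$ by Theorem~\ref{thm:gluck}, and $Z$ is not sparse by Theorem~\ref{thm:plusone}. By \eqref{eq:count}, $Z$ is rigid and has $3|V(Z)|-5$ edges.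
\end{proof}

A \emph{separator} of a graph is a set of vertices, possibly empty, whose deletion leaves a disconnected graph. A graph on at least four vertices is \emph{3-connected} if it has no separator with at most two vertices.

\begin{lemma}\label{lem:twosum}
\begin{enumerate}
\item[(a)] The 2-sum of two circuits is a circuit.
\item[(b)] A circuit $C$ that is not 3-connected is the 2-sum of two circuits along a pair $st\notin E(C)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $C$ be the 2-sum of $D_1$ and $D_2$ along $st$, put $E_i=E(D_i)-st$, and scale the stresses $\omega^i$ of $D_i$ so that $\omega^1_{st}=1$ and $\omega^2_{st}=-1$. Together $\omega^1|_{E_1}$ and $\omega^2|_{E_2}$ form a nowhere-zero stress of $C$. Let $\omega$ be any stress of $C$. The vector $\sum_{a\in E_1}\omega_ar_a=-\sum_{a\in E_2}\omega_ar_a$ is balanced and supported on $V(D_1)\cap V(D_2)=\{s,t\}$, so it equals $-c\,r_{st}$ for some $c$ by Lemma~\ref{lem:balanced}. Extending $\omega|_{E_1}$ by $c$ and $\omega|_{E_2}$ by $-c$ at $st$ gives stresses of $D_1$ and $D_2$, which must be $c\,\omega^1$ and $c\,\omega^2$. Lemma~\ref{lem:matroid}(a) applies.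

(b) Let $S$ be a separator with $|S|\le2$, and write $V(C)=V_1\cup V_2$ with $V_1\cap V_2=S$, $V_i\setminus S\ne\emptyset$, and no edge between $V_1\setminus S$ and $V_2\setminus S$. Let $E_i$ be the set of edges inside $V_i$ other than a possible edge inside $S$. Both sets are nonempty, since $C$ has no isolated vertices. Let $\omega$ be the stress of $C$ and $L=\sum_{a\in E_1}\omega_ar_a$. This vector is balanced, and it is supported on $S$: at a vertex of $V_1\setminus S$ it vanishes by the equilibrium condition. It is nonzero, because $E_1$ is a proper subset of a circuit. By Lemma~\ref{lem:balanced}, $S=\{s,t\}$ and $L=c\,r_{st}$ with $c\ne0$. Thus $D_1=E_1+st$ has a nowhere-zero stress. If $st$ were an edge of $C$, then $D_1$ would be a dependent proper subset of $C$; so $st\notin E(C)$. As $E_1$ is independent, the stress space of $D_1$ is 1-dimensional, and $D_1$ is a circuit. The same holds for $D_2=E_2+st$, since $\sum_{a\in E_2}\omega_ar_a=-L$.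
\end{proof}

\begin{lemma}\label{lem:distribute}
Let $C=G+\{e,f\}$ with $G$ planar be the 2-sum of circuits $D_1,D_2$ along $st$. Then, after exchanging $D_1$ and $D_2$ if necessary, $e\in D_1$, $f\in D_2$, the graphs $D_1-e$ and $D_2-f$ are planar, and $D_1,D_2$ are rigid.
\end{lemma}

\begin{proof}
Every edge of $C$ lies in exactly one summand. Suppose that $D_2$ contains neither $e$ nor $f$, so that $D_2-st\subseteq G$. By Lemma~\ref{lem:edgeconn}, $D_1-\{st,e,f\}$ contains a path from $s$ to $t$. It lies in $G$ and meets $V(D_2)$ only in $s$ and $t$. So $G$ contains a subdivision of $D_2$, and the circuit $D_2$ is planar, contradicting Theorem~\ref{thm:gluck}. The same argument applies to $D_1$, so each summand contains exactly one of $e,f$; say $e\in D_1$ and $f\in D_2$. Now $G$ contains $D_1-\{st,e\}$ together with a path from $s$ to $t$ in $D_2-\{st,f\}$, which is a subdivision of $D_1-e$. Hence $D_1-e$ is planar, and so is $D_2-f$ by symmetry. Lemma~\ref{lem:oneedge} gives rigidity.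
\end{proof}

By Lemmas~\ref{lem:twosum}(b) and~\ref{lem:distribute}, Theorem~\ref{thm:main} follows from the next proposition, whose proof occupies the rest of the paper.

\begin{proposition}\label{prop:main}
No 3-connected flexible circuit has the form $G+\{e,f\}$ with $G$ planar.
\end{proposition}

\begin{remark}\label{rem:sharp}
The 2-sum of two planar graphs is planar: draw both with the common edge on the outer face and glue. With Lemma~\ref{lem:twosum}(a) and the count after Theorem~\ref{thm:main} this gives the converse of the theorem: if $D_1,D_2$ are rigid circuits with $D_1-e$ and $D_2-f$ planar, their 2-sum along an edge other than $e,f$ is a flexible circuit of the form planar plus two edges. It also shows that the theorem fails for three added edges. The 2-sum of the double banana and $K_5$, taken along edges that are not among the added ones, is a circuit of the form planar plus three edges with $11$ vertices and $18+10-2=26<3\cdot11-6$ edges. It is flexible and not tight.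
\end{remark}

\section{Deleting a vertex from a circuit}\label{sec:delete}

In this section $C$ is an arbitrary circuit with stress $\omega$, $x$ is a vertex of $C$ with neighborhood $N$, $U=V(C)-x$, and $H$ is the edge set of $C-x$, regarded as a set of pairs in $U$. As a proper subset of a circuit, $H$ is independent. An induction that deletes $x$ must recover the lost dependence from pairs of neighbors of $x$. The first lemma says that all pairs in $N$ together suffice.

\begin{lemma}\label{lem:star}
The set $H\cup K_N$ has a stress $\sigma$ that is nonzero on every edge of $H\setminus K_N$.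
\end{lemma}

\begin{proof}
The vector $L=\sum_{i\in N}\omega_{xi}r_{xi}$ is balanced and vanishes at $x$ by the equilibrium condition, so it is supported on $N$. By Lemma~\ref{lem:balanced}, $L=\sum_{a\in K_N}c_ar_a$. Substituting this in $\sum_{a\in H}\omega_ar_a+L=0$ gives a stress of $H\cup K_N$ that agrees with $\omega$ on $H\setminus K_N$.
\end{proof}

How far is $N$ from being rigid in $H$? One position of $x$ gives a single vector $L$ in the row space of $H$. But $C$ is a circuit for every generic position of $x$, whereas the row space of $H$ does not depend on that position. Moving $x$ therefore produces a whole family of such vectors.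

Let $R\subseteq(\mathbb R^3)^U$ be the row space of $H$ at the fixed placement $p|_U$. Call $y\in\mathbb R^3$ \emph{admissible} if $p$ with $p_x$ replaced by $y$ is generic. A point that is not admissible is a zero of a nonzero polynomial whose coefficients lie in the countable field generated by the coordinates of $p|_U$; such points form a set of measure zero, so admissible points are dense. For $y\in\mathbb R^3$ and $\lambda\in\mathbb R^N$ put
\[
\Lambda_y=\Big\{\lambda\in\mathbb R^N:\sum_{i\in N}\lambda_i(p_i-y)=0\Big\},\qquad \mathrm{load}_y(\lambda)=\big(\lambda_i(p_i-y)\big)_{i\in N},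
\]
where the load is extended by $0$ to $U\setminus N$. Since $|N|\ge4$, four of the points $p_i$ are affinely independent, the vectors $p_i-y$ span $\mathbb R^3$, and $\dim\Lambda_y=|N|-3$.

\begin{lemma}\label{lem:move}
For every admissible $y$ there is a nonzero $\lambda\in\Lambda_y$ with $\mathrm{load}_y(\lambda)\in R$.
\end{lemma}

\begin{proof}
Let $\omega'$ be the stress of $C$ with $x$ placed at $y$, and let $\lambda_i=\omega'_{xi}\neq0$. The equilibrium condition at $x$ says $\lambda\in\Lambda_y$, and those at the vertices of $U$ say $\mathrm{load}_y(\lambda)=-\sum_{a\in H}\omega'_ar_a$.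
\end{proof}

To compare loads with the rows of $K_N$, let $\psi(\lambda)=\sum_{ij\in K_N}\lambda_i\lambda_jr_{ij}$. The entry of $\psi(\lambda)$ at $i\in N$ is $\lambda_i\big(p_i\sum_j\lambda_j-\sum_j\lambda_jp_j\big)$. With $\Omega=\{\lambda\in\mathbb R^N:\sum_i\lambda_i=1\}$ we obtain
\begin{align}
\psi(\lambda)&=\mathrm{load}_y(\lambda)\quad\text{if }\lambda\in\Omega\text{ and }y=\textstyle\sum_i\lambda_ip_i,\label{eq:psi}\\
\psi(\mu)&=0\quad\text{if }\textstyle\sum_i\mu_i=0\text{ and }\sum_i\mu_ip_i=0.\label{eq:psimu}
\end{align}

\begin{lemma}\label{lem:deg4}
If $x$ has degree $4$, then $K_N\subseteq\mathrm{cl}(H)$.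
\end{lemma}

\begin{proof}
The map $\lambda\mapsto\sum_i\lambda_ip_i$ is an affine bijection $\Omega\to\mathbb R^3$; its inverse gives barycentric coordinates with respect to the tetrahedron $N$. If $\lambda\in\Omega$ corresponds to $y$, then $\lambda$ spans the line $\Lambda_y$. For admissible $y$, Lemma~\ref{lem:move} and \eqref{eq:psi} give $\psi(\lambda)\in R$. So $\psi(\lambda)\in R$ on a dense subset of $\Omega$, and, as $R$ is closed, on all of $\Omega$. Let $x$ tend to the midpoint of $p_i$ and $p_j$, that is, take $\lambda_i=\lambda_j=\frac12$ and the other entries $0$. This gives $\frac14r_{ij}\in R$.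
\end{proof}

In degree five the opposite holds.

\begin{lemma}\label{lem:nofour}
If $x$ has degree $5$, then no four vertices of $N$ form a clique of $H$.
\end{lemma}

\begin{proof}
Let $Y\subset N$ be such a clique and let $F$ be the set of the four edges from $x$ to $Y$. Since $K_Y\cup F$ is a $K_5$, which is a circuit, one row of $F$ is a combination of the other three and of rows of $K_Y\subseteq\mathrm{cl}(H)$. So $H\cup F$ is dependent, but it is a proper subset of $C$.
\end{proof}

\begin{example}\label{ex:banana}
Let $C$ be the double banana of Figure~\ref{fig:banana} and delete $x$. Here $N=\{s,t,y,z\}$, and $st$ is the only pair in $N$ that is not an edge of $C$. Lemma~\ref{lem:deg4} predicts $st\in\mathrm{cl}(H)$. Indeed $H+st$ contains the circuit $D_2=K_Q$ with $Q=\{s,t,x',y',z'\}$; it is smaller than $C$, planar plus the edge $f$, and rigid. Put $A=H+st=K_N\cup K_Q$. Both $N$ and $Q$ are cliques of $A$. The map that is $0$ on $N$ and equal to the rotation about the line $p_sp_t$ on $Q$ is a motion of $A$ that vanishes at four points and not at $x',y',z'$, so $N$ is a component. All edges outside $N$ lie in the single piece $Q$, which meets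 $N$ in two vertices. These two vertices separate $Q\setminus N$ from $x$, and the 2-sum has been recovered.
\end{example}

The proof of Proposition~\ref{prop:main} runs this example on a smallest counterexample $C$. We delete a vertex $x$ of degree four or five that is not an end of $e$ or $f$, add all missing pairs in $N$, and let $B$ be the component containing $N$ (Section~\ref{sec:choice}). The missing pairs close smaller circuits. As long as we add only pairs that can be drawn without crossings in the face left by $x$, these circuits are again planar plus at most two edges, so each of them is rigid or a 2-sum of two rigid circuits. By Lemma~\ref{lem:star} they cover the edges of $C-x$ by components. Then two facts collide. Three-connectivity requires at least three components besides $B$, placed in a restricted way (Section~\ref{sec:components}). On the other hand the covering components are tied to the two edges $e$ and $f$, which cannot supply such an arrangement (Sections~\ref{sec:small} and~\ref{sec:end}). There are two difficulties: in degree five the set $N$ is not rigid in $H$, and the defect has to be bounded (Section~\ref{sec:five}); and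 the available pairs may cross, so that they can be added only one at a time.

\section{The minimal counterexample and the vertex to delete}\label{sec:choice}

Suppose that Proposition~\ref{prop:main} fails, and let $C=G+\{e,f\}$ be a counterexample on a vertex set $V$ with $n=|V|$ as small as possible. Minimality is used only through the next lemma.

\begin{lemma}\label{lem:induction}
Let $Z$ be a circuit with fewer than $n$ vertices that becomes planar when its edges in $\{e,f\}$ are deleted. Then either $Z$ is rigid, or $e,f\in E(Z)$ and $Z$ is the 2-sum of rigid circuits $D_1,D_2$ along a pair $st\notin E(Z)$, each summand containing exactly one of $e,f$.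
\end{lemma}

\begin{proof}
If $Z$ contains at most one of $e,f$, it is rigid by Lemma~\ref{lem:oneedge}. If it contains both and is flexible, it is not 3-connected by minimality, and Lemmas~\ref{lem:twosum}(b) and~\ref{lem:distribute} apply.
\end{proof}

We recall some facts about a connected plane graph $\Gamma$ of minimum degree at least $2$. Each face $\varphi$ is bounded by a closed walk of some length $\mathrm{len}\,\varphi$, and it has $\mathrm{len}\,\varphi$ \emph{angles}, an angle being a vertex with two cyclically consecutive edges at it. A facial walk turns back, as in $uvu$, only at a vertex $v$ of degree one. Hence all lengths are at least $3$, and facial walks of length $3$ or $4$ are cycles. Since the lengths add up to $2|E(\Gamma)|$, Euler's formula gives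
\begin{equation}\label{eq:euler}
\sum_\varphi(\mathrm{len}\,\varphi-3)=3|V(\Gamma)|-6-|E(\Gamma)|.
\end{equation}

Fix a plane embedding of $G$. By Lemma~\ref{lem:edgeconn}, $G$ is connected and has minimum degree at least $2$. Let
\[
\gamma=3n-6-|E(G)|=3n-4-|E(C)|
\]
be the number of edges that $G$ lacks to be a triangulation. Since $C$ is flexible, $\gamma\ge2$ by \eqref{eq:count}; this inequality is the only use of flexibility. Let $V_0$ be the set of vertices that are not ends of $e$ or $f$. For $x\in V_0$ all edges of $C$ at $x$ belong to $G$, so the embedding orders the neighbors cyclically as $a_1,\dots,a_\delta$. Let $\mathrm{gap}(x)$ be the number of consecutive pairs $a_ia_{i+1}$ (indices modulo $\delta$) that are not edges of $C$. The bound on $\mathrm{gap}(x)$ in the next lemma is what Proposition~\ref{prop:kone} will need.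

\begin{lemma}\label{lem:choose}
There is a vertex $x\in V_0$ of degree $4$, or of degree $5$ with $\mathrm{gap}(x)<\gamma$.
\end{lemma}

\begin{proof}
For $v\in V$ let $\tau(v)$ be the number of angles at $v$ in faces of $G$ of length at least $4$. An angle $a_ixa_{i+1}$ in a triangular face has $a_ia_{i+1}\in E(G)$, so $\mathrm{gap}(x)\le\tau(x)$ for $x\in V_0$. Since $\ell\le4(\ell-3)$ for $\ell\ge4$, with equality only for $\ell=4$, \eqref{eq:euler} gives $\sum_v\tau(v)\le4\gamma$.

We have $\sum_{v\in V}(6-\deg_Cv)=6n-2|E(C)|=8+2\gamma$. The at most four ends of $e$ and $f$ contribute at most $2$ each, so $\sum_{v\in V_0}(6-\deg_Cv)\ge2\gamma$. Suppose that the lemma fails. Then $V_0$ has no vertex of degree $4$, so it has at least $2\gamma$ vertices of degree $5$, each with $\mathrm{gap}\ge\gamma$. Thus $2\gamma\cdot\gamma\le\sum_v\tau(v)\le4\gamma$, which forces $\gamma=2$ and equality everywhere. So all non-triangular faces have length $4$, there are two of them by \eqref{eq:euler}, and their eight angles lie at four vertices $w_1,\dots,w_4\in V_0$ with $\mathrm{gap}(w_i)=\tau(w_i)=2$. The two faces are bounded by 4-cycles $O_1,O_2$ on $\{w_1,\dots,w_4\}$.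 If $O_1=O_2$, the two faces are the two sides of this cycle, so $G$ is the cycle and $n=4$, which is impossible. Otherwise let $O_1=w_1w_2w_3w_4$. A 4-cycle on four vertices omits a perfect matching, and $O_2$ omits a different one than $O_1$, so $w_2w_4\in O_2\subseteq G$. Then one of the two angles counted by $\tau(w_1)$, namely $w_2w_1w_4$, has adjacent ends, and $\mathrm{gap}(w_1)\le1$, a contradiction.
\end{proof}

Fix such a vertex $x$ for the rest of the paper. Let $\delta\in\{4,5\}$ be its degree, and let $N=\{a_1,\dots,a_\delta\}$, $U$ and $H$ be as in Section~\ref{sec:delete}; note that $e,f\in H$. Put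
\[
\Pi=K_N\setminus E(C),\qquad A=H\cup\Pi=H\cup K_N,\qquad k=\operatorname{rank}A-\operatorname{rank}H.
\]
The elements of $\Pi$ are the \emph{missing pairs}, and $k$ is the number of degrees of freedom that $C-x$ loses when $N$ is made rigid. From now on ``component'' and ``linked'' refer to $A$, and $B$ denotes the component that contains the clique $N$.

\begin{lemma}\label{lem:BU}
If $B=U$, then $\gamma=k+5-\delta$.
\end{lemma}

\begin{proof}
In this case $\operatorname{rank}A=\operatorname{rank}K_U=3n-9$. As $H$ is independent, $|H|=3n-9-k$, so $|E(C)|=3n-9-k+\delta$.
\end{proof}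

To compute ranks between $H$ and $A$ we record how motions of $H$ distort $N$. Let $\Sigma\subseteq\mathbb R^{K_N}$ be the space of \emph{strains} $s=(r_{ij}\cdot m)_{ij\in K_N}$, where $m$ ranges over the motions of $H$. A pair $ij\in K_N$ lies in $\mathrm{cl}(H)$ if and only if $s_{ij}=0$ for all $s\in\Sigma$; in particular strains are supported on $\Pi$. For $\Pi'\subseteq\Pi$, the kernel of the map that sends $m$ to the restriction $s|_{\Pi'}$ is the motion space of $H\cup\Pi'$. Hence
\begin{equation}\label{eq:strain}
\operatorname{rank}(H\cup\Pi')-\operatorname{rank}H=\dim(\Sigma|_{\Pi'}),\qquad\text{and}\quad\dim\Sigma=k.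
\end{equation}

Two pairs in $N$ \emph{cross} if the corresponding chords of a convex polygon $a_1\cdots a_\delta$ meet in their interiors. Crossing pairs are disjoint, and a consecutive pair crosses nothing. A set of pairs is \emph{non-crossing} if no two of its elements cross.

\begin{lemma}\label{lem:noncrossing}
Let $\Pi'\subseteq\Pi$ be non-crossing and $J=G-x+\Pi'$. Then $J$ is planar and independent, and the stress space of $H\cup\Pi'$ has dimension at most $2$. If the dimension is $2$, then $J$ is a basis of $H\cup\Pi'$.
\end{lemma}

\begin{proof}
Take a thin closed disc that contains the edges at $x$, has $a_1,\dots,a_\delta$ on its boundary in this cyclic order, and meets the rest of $G$ only in the $a_i$. Delete $x$ and draw $\Pi'$ as chords of the disc. So $J$ is planar, and independent by Theorem~\ref{thm:gluck}. Since $H\cup\Pi'=J\cup\{e,f\}$ has $|J|+2$ elements and rank at least $|J|$, the other claims follow.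
\end{proof}

\section{Components around $B$}\label{sec:components}

For $W\subseteq V$ let $N_C(W)$ be the set of vertices outside $W$ that have a neighbor in $W$. Three-connectivity enters the proof only through the following statement:
\begin{equation}\label{eq:three}
|N_C(W)|\ge3\quad\text{whenever }\emptyset\ne W\subseteq U\setminus B.
\end{equation}
Indeed $x\notin W\cup N_C(W)$ because $N\subseteq B$, so $N_C(W)$ separates $W$ from $x$.

A component $Q\ne B$ has $|Q\cap B|\le2$, hence $Q\setminus B\ne\emptyset$. We call $Q$ \emph{hinged}, with \emph{hinge} $Q\cap B$, if $|Q\cap B|=2$, and \emph{loose} if $|Q\cap B|\le1$. While $B$ is held fixed, a hinged component can only rotate about its hinge.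

\begin{lemma}\label{lem:hinged}
\begin{enumerate}
\item[(a)] If $Q\ne Q'$ are hinged, then $Q\cap Q'\subseteq B$.
\item[(b)] If $Q$ is hinged and $P\ne B$ is a component with $P\cap Q\not\subseteq B$, then $P\cap B\subseteq Q\cap B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(b) A vertex of $(P\cap Q)\setminus B$ is linked to all vertices of $(P\cap B)\cup(Q\cap B)$. This set has at most two elements by Lemma~\ref{lem:clique}(c), so it equals the hinge of $Q$. (a) If $z\in(Q\cap Q')\setminus B$, the two hinges coincide by (b), so $Q$ and $Q'$ share $z$ and the hinge, contradicting Lemma~\ref{lem:clique}(d).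
\end{proof}

The next lemma forbids a closed chain $B,Q_1,P,Q_2$. With $B$ fixed, $Q_1$ turns about its hinge and $P$ turns against $Q_1$ about a second line, so $P$ has two degrees of freedom. A common vertex of $P$ and $Q_2$ must keep its distances to two points of $B$, and these two conditions lock the chain.

\begin{lemma}\label{lem:ring}
Let $Q_1,Q_2$ be hinged components with disjoint hinges, and let $P\ne B,Q_1$ be a component with $|P\cap Q_1|=2$ and $P\cap Q_1\not\subseteq B$. Then $P\cap Q_2\subseteq B$.
\end{lemma}

\begin{proof}
Let $\{a,c\}$ and $\{b,d\}$ be the hinges of $Q_1$ and $Q_2$, and let $P\cap Q_1=\{s,t\}$ with $t\notin B$. If $s\in B$, then $s$ lies in the hinge of $Q_1$, and we choose the names so that $s=a$. Suppose that $z\in(P\cap Q_2)\setminus B$. By Lemma~\ref{lem:hinged}(a), $z\notin Q_1$, so $z\ne s,t$. Thus $a,b,c,d,t,z$ are six distinct vertices, and $s$ is either $a$ or a seventh vertex. We identify vertices with their positions.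

Let $m$ be a motion of $A$ with $m|_B=0$. On $Q_1$ it is a trivial motion vanishing at $a$ and $c$, so $m|_{Q_1}=\xi_1\rho_{ac}$. On $P$ the difference $m-\xi_1\rho_{ac}$ is a trivial motion vanishing at $s$ and $t$, so $m|_P=\xi_1\rho_{ac}+\xi_2\rho_{st}$. For $h\in\{b,d\}$ the vertex $z$ is linked to $h$ and $m(h)=0$, so $m(z)\cdot(z-h)=0$. Write $[u,v,y,h]=\det(v-u,y-u,h-u)$. Then
\[
\rho_{uv}(z)\cdot(z-h)=\det\big(v-u,\,z-u,\,(z-u)-(h-u)\big)=-[u,v,z,h],
\]
and we obtain the linear system $\xi_1[a,c,z,h]+\xi_2[s,t,z,h]=0$ for $h=b,d$, with determinant
\[
\Delta=[a,c,z,b]\,[s,t,z,d]-[a,c,z,d]\,[s,t,z,b].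
\]
This is an integer polynomial in the coordinates of six or seven distinct vertices. Place $a$ and $s$ at the origin, $c$ and $d$ at $\mathbf e_1$, $b$ and $t$ at $\mathbf e_2$, and $z$ at $\mathbf e_3$. Then $[a,c,z,b]=\det(\mathbf e_1,\mathbf e_3,\mathbf e_2)=-1$, $[s,t,z,d]=\det(\mathbf e_2,\mathbf e_3,\mathbf e_1)=1$ and $[a,c,z,d]=0$, so $\Delta=-1$. Hence $\Delta\ne0$ at $p$, and $\xi_1=0$. Every motion of $A$ differs by a trivial motion from one that vanishes on $B$, and the latter vanishes on $Q_1$. By Lemma~\ref{lem:clique}(a), $B\cup Q_1$ is a clique, against the maximality of $B$.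
\end{proof}

The hinges must be disjoint for this argument: if $a=b=s$ were allowed, both products in $\Delta$ would vanish identically.

A \emph{cover} is a set $\mathcal Q$ of components different from $B$ such that every edge of $H$ lies inside $B$ or inside a member of $\mathcal Q$. In Example~\ref{ex:banana} the set $\{Q\}$ is a cover with one hinged member. Three-connectivity rules this out.

\begin{lemma}\label{lem:cover}
Suppose that $B\ne U$, and let $\mathcal Q$ be a cover.
\begin{enumerate}
\item[(a)] $\mathcal Q$ has a loose member.
\item[(b)] If $\mathcal Q$ has exactly one loose member $P$, then every hinged member meets $P$ outside $B$, and there are two hinged members with different hinges.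
\item[(c)] $|\mathcal Q|\ge3$.
\end{enumerate}
\end{lemma}

\begin{proof}
An edge of $C$ at a vertex $w\in U\setminus B$ does not end at $x$, so it belongs to $H$ and lies inside a member of $\mathcal Q$ that contains $w$. This has three consequences. First, $\mathcal Q\ne\emptyset$. Second, $N_C(U\setminus B)\subseteq\bigcup_{Q\in\mathcal Q}(Q\cap B)$, so this union has at least three elements by \eqref{eq:three}. Third, if no other member met $Q\setminus B$ for some $Q\in\mathcal Q$, then $N_C(Q\setminus B)\subseteq Q\cap B$ would contradict \eqref{eq:three}. So every member meets another member outside $B$, and by Lemma~\ref{lem:hinged}(a) every hinged member meets a loose member outside $B$.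

This proves (a) and the first claim of (b). In (b), if there were no hinged member, the union above would be $P\cap B$, which is too small. So hinged members exist, $P\cap B$ lies in each hinge by Lemma~\ref{lem:hinged}(b), and the union is the union of the hinges; they cannot all be equal. For (c), suppose that $|\mathcal Q|\le2$. By (a) and (b), $\mathcal Q$ consists of two loose members, and the union has at most two elements.
\end{proof}

Covers will be built from fundamental circuits with respect to the planar graphs $J$ of Lemma~\ref{lem:noncrossing}. The next lemma uses the embedding to show that the fundamental circuits of missing pairs contribute no member.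

\begin{lemma}\label{lem:face}
Let $\Pi'\subseteq\Pi$ be non-crossing, $J=G-x+\Pi'$, and $w\in(\Pi\cap\mathrm{cl}(J))\setminus\Pi'$. Then the fundamental circuit $D$ of $w$ with respect to $J$ satisfies $V(D)\subseteq B$.
\end{lemma}

\begin{proof}
Since $D-w\subseteq J$ is planar, Lemma~\ref{lem:oneedge} shows that $D$ is rigid and that $D-w$ has $3|V(D)|-6$ edges. As $D\subseteq A$, the set $V(D)$ lies in a component $X$. Suppose that $X\ne B$, and let $w=a_ia_j$. Then $V(D)\cap N\subseteq X\cap B$ has at most two elements, so $V(D)\cap N=\{a_i,a_j\}$. A pair of $\Pi'$ in $D-w$ would have both ends in this set and be different from $w$; so there is none, and $D-w\subseteq G-x$. By Lemma~\ref{lem:edgeconn}, $D-w$ is connected with minimum degree at least $3$, so by \eqref{eq:euler} all its faces in the embedding inherited from $G$ are triangles. The point $x$ lies in one of these faces, and the edges $xa_i$ and $xa_j$ meet $D-w$ only at their ends, so $a_i$ and $a_j$ lie on the bounding triangle. Hence $a_ia_j\in E(G)$, contradicting $w\in\Pi$.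
\end{proof}

\begin{lemma}\label{lem:twopieces}
Let $\Pi'\subseteq\Pi$ be non-crossing, suppose that the stress space of $H\cup\Pi'$ is 2-dimensional, and let $J=G-x+\Pi'$. Then the fundamental circuits $D_e,D_f$ of $e,f$ with respect to $J$ are rigid; let $P_e,P_f$ be the components containing $V(D_e),V(D_f)$.
\begin{enumerate}
\item[(a)] Every pair in the support of a stress of $H\cup(\Pi\cap\mathrm{cl}(J))$ lies inside $B$, $P_e$ or $P_f$.
\item[(b)] If $\Pi\subseteq\mathrm{cl}(J)$, then $B=U$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:noncrossing}, $J$ is a planar basis of $J\cup\{e,f\}$, so $D_e,D_f$ exist, and they are rigid by Lemma~\ref{lem:oneedge}. The set in (a) is $J\cup\{e,f\}\cup W$ with $W=(\Pi\cap\mathrm{cl}(J))\setminus\Pi'$, and $J$ is a basis of it. By Lemma~\ref{lem:matroid}(c) its stresses are supported on the union of $D_e$, $D_f$ and the fundamental circuits of the elements of $W$, and the latter lie inside $B$ by Lemma~\ref{lem:face}. In (b) the set in (a) is $A$. By Lemma~\ref{lem:star} and (a), every edge of $H\setminus K_N$ lies inside $B$, $P_e$ or $P_f$, and the edges in $K_N$ lie inside $B$. So $\{P_e,P_f\}\setminus\{B\}$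 is a cover with at most two members, and Lemma~\ref{lem:cover}(c) forces $B=U$.
\end{proof}

This lemma is the place where the number of added edges meets 3-connectivity, and it already settles the model case. Suppose that $\delta=4$ and that $\Pi$ contains two non-crossing pairs $u,v$. By Lemma~\ref{lem:deg4}, $k=0$, so $H\cup\{u,v\}$ has a 2-dimensional stress space and $\Pi\subseteq\mathrm{cl}(H)=\mathrm{cl}(J)$. Then $B=U$, and Lemma~\ref{lem:BU} gives $\gamma=1$, contradicting $\gamma\ge2$.

\section{Vertices of degree five}\label{sec:five}

Let $\delta=5$ and write $N=\{1,\dots,5\}$ in cyclic order. By Lemma~\ref{lem:nofour}, $k\ge1$, and our goal is $k=1$. Let $\mu\in\mathbb R^N$ be the affine dependency of the five points: $\mu\neq0$, $\sum_i\mu_i=0$ and $\sum_i\mu_ip_i=0$. All $\mu_i$ are nonzero, because any four of the points are affinely independent. The argument of Lemma~\ref{lem:deg4} breaks down because $\Lambda_y$ is now a plane, and we do not know which of its vectors Lemma~\ref{lem:move} provides. When $k\ge2$, two strains can be used to eliminate the unknown vector.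

\begin{lemma}\label{lem:dichotomy}
If $k\ge2$, then one of the following holds.
\begin{enumerate}
\item[(I)] $k=2$, and there is a 2-element set $I\subset N$ such that all six pairs between $I$ and $N\setminus I$ belong to $\Pi$.
\item[(II)] For every $s\in\Sigma$ the weights $t_{ij}=\mu_i\mu_js_{ij}$ satisfy $\sum_{j\ne i}t_{ij}=0$ for each $i\in N$.
\end{enumerate}
\end{lemma}

\begin{proof}
View $s\in\Sigma$ as the symmetric bilinear form $s(\lambda,\lambda')=\sum_{i\ne j}s_{ij}\lambda_i\lambda'_j$, the sum being over ordered pairs, and put $q_s(\lambda)=s(\lambda,\lambda)$ and $\ell_s(\lambda)=s(\lambda,\mu)$. The coefficient of $\lambda_i\lambda_j$ in $q_s$ is $2s_{ij}$ and that of $\lambda_i^2$ is $0$, so $q_s\ne0$ for $s\ne0$. The coefficient of $\lambda_i$ in $\ell_s$ is $(\ell_s)_i=\sum_{j\ne i}s_{ij}\mu_j$. If $s$ is the strain of the motion $m$, then $\psi(\lambda)\cdot m=\frac12q_s(\lambda)$, and \eqref{eq:psimu} gives $s(\mu,\mu)=0$.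

\emph{An identity between strains.} Let $\lambda\in\Omega$ be such that $y=\sum_i\lambda_ip_i$ is admissible. The vectors $\lambda$ and $\mu$ form a basis of $\Lambda_y$. For real $\theta$ the vector $\lambda+\theta\mu$ lies in $\Omega$ and has the same barycenter $y$, so \eqref{eq:psi} gives
\[
\mathrm{load}_y(\lambda)\cdot m+\theta\,\mathrm{load}_y(\mu)\cdot m=\psi(\lambda+\theta\mu)\cdot m=\tfrac12q_s(\lambda)+\theta\,\ell_s(\lambda).
\]
Hence $\mathrm{load}_y(\lambda)\cdot m=\frac12q_s(\lambda)$ and $\mathrm{load}_y(\mu)\cdot m=\ell_s(\lambda)$. By Lemma~\ref{lem:move} there is $(\beta_1,\beta_2)\ne(0,0)$ with $\mathrm{load}_y(\beta_1\lambda+\beta_2\mu)\in R$. Vectors of $R$ annihilate all motions of $H$, so $\frac12\beta_1q_s(\lambda)+\beta_2\ell_s(\lambda)=0$ for all $s\in\Sigma$. The vectors $(q_s(\lambda),\ell_s(\lambda))\in\mathbb R^2$ therefore lie on one line through the origin, that is,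
\begin{equation}\label{eq:identity}
q_s\,\ell_{s'}=q_{s'}\,\ell_s\qquad(s,s'\in\Sigma)
\end{equation}
at $\lambda$. The surjective affine map $\Omega\to\mathbb R^3$, $\lambda\mapsto\sum_i\lambda_ip_i$, is open, so the preimage of the dense set of admissible points is dense. Thus \eqref{eq:identity} holds on $\Omega$ by continuity, on $\{\sum_i\lambda_i\ne0\}$ by homogeneity, and therefore as an identity of polynomials.

\emph{Case $\dim\{\ell_s:s\in\Sigma\}\le1$.} Since $k\ge2$, there is $s\ne0$ with $\ell_s=0$. Then $q_s\ell_{s'}=0$ and $q_s\ne0$, so $\ell_{s'}=0$ for all $s'\in\Sigma$. Multiplying $(\ell_{s'})_i=0$ by $\mu_i$ gives (II).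

\emph{Case $\dim\{\ell_s:s\in\Sigma\}\ge2$.} Let $\ell_{s_1},\ell_{s_2}$ be linearly independent. The irreducible polynomial $\ell_{s_1}$ divides $q_{s_1}\ell_{s_2}$ and does not divide $\ell_{s_2}$, so $q_{s_1}=\nu\,\ell_{s_1}$ for a linear form $\nu=\sum_i\nu_i\lambda_i$. For any $s\in\Sigma$, \eqref{eq:identity} gives $q_s\ell_{s_1}=\nu\,\ell_{s_1}\ell_s$, so $q_s=\nu\,\ell_s$. As $q_s\ne0$ for $s\ne0$, we have $\nu\ne0$, and $s\mapsto\ell_s$ is injective. Comparing coefficients,
\[
\nu_i(\ell_s)_i=0,\qquad 2s_{ij}=\nu_i(\ell_s)_j+\nu_j(\ell_s)_i\quad(i\ne j).
\]
Let $I=\{i:\nu_i\ne0\}\ne\emptyset$ and $\bar I=N\setminus I$. Then $\ell_s$ is supported on $\bar I$, and $s$ vanishes on $K_{\bar I}$, so $K_{\bar I}\subseteq\mathrm{cl}(H)$ and $|\bar I|\le3$ by Lemma~\ref{lem:nofour}. Moreover $\sum_{j\in\bar I}\mu_j(\ell_s)_j=s(\mu,\mu)=0$, so $s\mapsto\ell_s$ embeds $\Sigma$ in the hyperplane $\{\ell\in\mathbb R^{\bar I}:\sum_j\mu_j\ell_j=0\}$, and $2\le k\le|\bar I|-1$. Hence $|\bar I|=3$, $|I|=2$, $k=2$, and $\ell_s$ ranges over the whole hyperplane. No coordinate vanishes identically on it, since all three $\mu_j$ are nonzero. So for $i\in I$ and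 $j\in\bar I$ the entry $s_{ij}=\frac12\nu_i(\ell_s)_j$ is nonzero for some $s$, and $ij\in\Pi$ because strains are supported on $\Pi$. This is (I).
\end{proof}

In both cases many pairs are missing, while Lemma~\ref{lem:noncrossing} limits how many non-crossing pairs can be missing. We test this on the largest non-crossing sets. For $i\in N$ let $T_i$ consist of the five consecutive pairs and the two chords at $i$, where \emph{chord} means a pair that is not consecutive; see Figure~\ref{fig:fan}. Put $\alpha_i=|T_i\cap\Pi|$ and $\varrho_i=\dim(\Sigma|_{T_i\cap\Pi})\le k$. As $H$ is independent, \eqref{eq:strain} shows that the stress space of $H\cup(T_i\cap\Pi)$ has dimension $\alpha_i-\varrho_i$, so Lemma~\ref{lem:noncrossing} gives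
\begin{equation}\label{eq:fan}
\alpha_i-\varrho_i\le2.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\coordinate (a) at (90:1.5); \coordinate (b) at (18:1.5); \coordinate (c) at (-54:1.5);
\coordinate (d) at (-126:1.5); \coordinate (e) at (162:1.5);
\draw[thick] (a)--(b)--(c)--(d)--(e)--cycle (c)--(a)--(d);
\draw[dashed] (d)--(b)--(e)--(c);
\node at (90:1.8) {$1$}; \node at (18:1.8) {$2$}; \node at (-54:1.8) {$3$};
\node at (-126:1.8) {$4$}; \node at (162:1.8) {$5$};
\end{tikzpicture}
\caption{The ten pairs among five cyclically ordered vertices. The non-crossing set $T_1=\{12,23,34,45,15,13,14\}$ is solid; the three remaining chords form the path $4\,2\,5\,3$ (dashed).}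
\label{fig:fan}
\end{figure}

\begin{lemma}\label{lem:fan}
If $k\ge2$, then $\mathrm{gap}(x)\ge k$, and there is $i\in N$ with $\alpha_i-\varrho_i=2$ and $\varrho_i=k$.
\end{lemma}

\begin{proof}
We may rotate or reflect the labels.

\emph{Case} (I). If $I$ is a chord, say $I=\{1,3\}$, then $T_1$ contains the missing pairs $12,14,15,23,34$, so $\alpha_1-\varrho_1\ge5-2=3$, contradicting \eqref{eq:fan}. So $I$ is consecutive, say $I=\{1,2\}$, and $T_1$ contains the missing pairs $13,14,15,23$. Then $4\le\alpha_1\le\varrho_1+2\le4$, so $\alpha_1=4$ and $\varrho_1=2=k$. The consecutive pairs $15$ and $23$ are missing, so $\mathrm{gap}(x)\ge2=k$.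

\emph{Case} (II). The weights $t$ differ from $s$ by nonzero factors, so we may work with $t$; they are supported on $\Pi$ and have sum zero at each vertex. Such weights vanish if they are supported on a path (start at an end) or on an odd cycle (they alternate in sign around it). The five chords form the 5-cycle $1\,3\,5\,2\,4$, and $\Sigma\ne0$, so $\Pi$ contains a consecutive pair, say $23$. Also $\Pi$ contains a pair at $1$ or at $4$, for otherwise all weights are supported on the triangle $2\,3\,5$. The reflection that exchanges $1$ with $4$ and $2$ with $3$ fixes the pair $23$, so we may assume that $\Pi$ contains a pair at $1$.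

Weights that vanish on $T_1$ are supported on the path $4\,2\,5\,3$ and vanish. So restriction to $T_1\cap\Pi$ is injective, and $\varrho_1=k$. Let $W_v$ be the sum of the weights of the pairs of $T_1\cap\Pi$ at $v$, a linear form on $\mathbb R^{T_1\cap\Pi}$. All pairs at $1$ belong to $T_1$, so the vertex conditions read
\[
W_1=0,\quad W_4=-t_{24},\quad W_2=-t_{24}-t_{25},\quad W_5=-t_{25}-t_{35},\quad W_3=-t_{35}.
\]
Hence the restricted weights are annihilated by $W_1$ and by $W'=W_4-W_2+W_5-W_3$. The form $W_1$ is nonzero, since $\Pi$ has a pair at $1$, and has coefficient $0$ at $23$, while $W'$ has coefficient $-2$ at $23$. So the two forms are independent, and $\varrho_1\le\alpha_1-2$. With \eqref{eq:fan} this gives $\alpha_1=k+2$. As $T_1$ contains only two chords, $\mathrm{gap}(x)\ge\alpha_1-2=k$.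
\end{proof}

\begin{proposition}\label{prop:kone}
We have $k=0$ if $\delta=4$ and $k=1$ if $\delta=5$. In both cases $B\ne U$.
\end{proposition}

\begin{proof}
For $\delta=4$ the value of $k$ is given by Lemma~\ref{lem:deg4}. Let $\delta=5$ and suppose that $k\ge2$. Take $i$ as in Lemma~\ref{lem:fan}, $\Pi'=T_i\cap\Pi$ and $J=G-x+\Pi'$. The stress space of $H\cup\Pi'$ is 2-dimensional, so $J$ is a basis of $H\cup\Pi'$. Since $\varrho_i=k$, the subset $H\cup\Pi'$ of $A$ has the same rank as $A$ by \eqref{eq:strain}, so $\Pi\subseteq\mathrm{cl}(J)$. Lemma~\ref{lem:twopieces}(b) gives $B=U$, and Lemma~\ref{lem:BU} gives $\gamma=k$. Then $\mathrm{gap}(x)\ge\gamma$ by Lemma~\ref{lem:fan}, contradicting the choice of $x$. So $k=1$. In both cases $k=\delta-4$, and $B=U$ would give $\gamma=1$ by Lemma~\ref{lem:BU}.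
\end{proof}

\section{Covering $C-x$ by small circuits}\label{sec:small}

Now Lemma~\ref{lem:cover} applies to every cover, and we construct one. Let $\Pi_0=\Pi\cap\mathrm{cl}(H)$ and $\Pi_1=\Pi\setminus\Pi_0$; thus $\Pi_1=\emptyset$ if and only if $k=0$. For $\pi\in\Pi_0$ let $Z_\pi$ be the fundamental circuit of $\pi$ with respect to $H$. For distinct $\pi,\pi'\in\Pi_1$ the set $H\cup\{\pi,\pi'\}$ has rank $|H|+1$, because $k=1$, so it contains a unique circuit $Z_{\pi\pi'}$ by Lemma~\ref{lem:matroid}(b). This circuit contains both $\pi$ and $\pi'$, since $H+\pi$ and $H+\pi'$ are independent. The \emph{small circuits} are the circuits $Z_\pi$ with $\pi\in\Pi_0$ and the circuits $Z_{\pi\pi'}$ with $\pi,\pi'\in\Pi_1$ distinct and non-crossing. Crossing pairs are excluded because they might destroy planarity; the next lemma shows that nothing is lost.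

\begin{lemma}\label{lem:span}
Every edge of $H\setminus K_N$ lies in a small circuit.
\end{lemma}

\begin{proof}
Let $\mathcal S$ be the stress space of $A$; its dimension is $|A|-\operatorname{rank}A=|\Pi|-k$. By Lemma~\ref{lem:star} it suffices to show that $\mathcal S$ is spanned by stresses of small circuits and stresses supported on $K_N$. We find $|\Pi|-k$ such stresses whose restrictions to $\Pi$ are linearly independent. The stress of $Z_\pi$ restricts to a vector with support $\{\pi\}$, and that of $Z_{\pi\pi'}$ to a vector with support $\{\pi,\pi'\}$. If $k=0$, the circuits $Z_\pi$ suffice.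

Let $k=1$, so $\delta=5$ and $\Pi_1\ne\emptyset$. Let $\mathcal G$ be the graph on $\Pi_1$ in which two pairs are adjacent if they do not cross, and let $c$ be its number of connected components. Take the vectors of the circuits $Z_\pi$, $\pi\in\Pi_0$, and of the circuits $Z_{\pi\pi'}$ along the edges of a spanning forest of $\mathcal G$. These $|\Pi_0|+|\Pi_1|-c=|\Pi|-c$ vectors are independent, as one sees by removing leaves of the forest one at a time. If $c=1$ we are done. Let $c\ge2$. A consecutive pair would be adjacent to all other vertices of $\mathcal G$, so $\Pi_1$ consists of chords. Two chords of a pentagon are non-crossing exactly when they share an end, and the chords form a 5-cycle on $N$, so the non-crossing graph on all five chords is again a 5-cycle. A disconnected induced subgraph of a 5-cycle consists of two non-adjacent vertices, or of an edge and an isolated vertex. So $c=2$ and $\mathcal G$ has an isolated vertex $\pi_0$, at which all vectors chosen so far vanish. By \eqref{eq:psimu}, $\kappa_{ij}=\mu_i\mu_j$ is a stress of $K_N$, and it is nonzero at $\pi_0$. Adding $\kappa$ gives $|\Pi|-1$ independent vectors.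
\end{proof}

Let $Z=Z_\pi$ or $Z=Z_{\pi\pi'}$ be a small circuit. It avoids $x$, and by Lemma~\ref{lem:noncrossing} it becomes planar when its edges in $\{e,f\}$ are deleted, so Lemma~\ref{lem:induction} applies. If $Z$ is rigid, $V(Z)$ lies in a component $X$. If $Z$ is flexible, fix once and for all a decomposition into rigid circuits $D_1,D_2$ along $st\notin E(Z)$ as in that lemma, numbered so that $\pi\in D_1$. Since $st\in\mathrm{cl}(D_i-st)\subseteq\mathrm{cl}(A)$, Lemma~\ref{lem:clique}(b) shows that $V(D_i)$ lies in a component $X_i$. The components $X$, respectively $X_1,X_2$, are said to \emph{arise from $Z$}.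

\begin{lemma}\label{lem:types}
Every small circuit $Z$ is of one of the following types, and $Z_{\pi\pi'}$ is of type {\rm(a)} or {\rm(c)}.
\begin{enumerate}
\item[(a)] Only $B$ arises from $Z$.
\item[(b)] $Z=Z_\pi$, and only one component arises from $Z$; it is hinged at $\pi$.
\item[(c)] (Flap.) $Z$ is flexible, $X_1=B$, and $X_2$ is hinged at $\{s,t\}$.
\item[(d)] (Chain.) $Z=Z_\pi$ is flexible, $X_1$ is hinged at $\pi$, $X_2$ is loose, and $X_1\cap X_2=\{s,t\}\not\subseteq B$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use repeatedly that a component containing three vertices of $B$ equals $B$, and that one containing a pair in $B$ equals $B$ or is hinged at that pair. In particular, if $Z$ is flexible and $X_1=B$, then $s,t\in B\cap X_2$, and $Z$ is of type (a) or (c).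

Let $Z=Z_{\pi\pi'}$. The pairs $\pi,\pi'$ have at least three ends in total, all in $B$. If $Z$ is rigid, then $X=B$. If $Z$ is flexible and $\pi'\in D_1$, then $X_1=B$. Let $\pi'\in D_2$; we show $X_1=B$. If $X_1,X_2\ne B$, they are hinged at $\pi$ and $\pi'$, hence distinct, and Lemma~\ref{lem:hinged}(a) puts $s$ and $t$ into $X_1\cap X_2\cap B=\pi\cap\pi'$, which has at most one element. If $X_2=B$, then $X_1$ contains $\{s,t\}\cup\pi\subseteq B$, and $\{s,t\}\ne\pi$ because $\pi\in E(Z)$; so $X_1=B$.

Let $Z=Z_\pi$. If $Z$ is rigid, it is of type (a) or (b). Let $Z$ be flexible with $X_1\ne B$. Then $X_1$ is hinged at $\pi$, and $\{s,t\}\not\subseteq B$, for otherwise $\{s,t\}=X_1\cap B=\pi\in E(Z)$. So $X_2\ne B$. If $X_2=X_1$, the type is (b). Otherwise $X_1\cap X_2=\{s,t\}$ by Lemma~\ref{lem:clique}(d), and $X_2$ is loose by Lemma~\ref{lem:hinged}(a).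
\end{proof}

Every edge of a small circuit lies inside a component that arises from it. So by Lemma~\ref{lem:span} the set $\mathcal Q$ of all components other than $B$ that arise from small circuits is a cover.

\section{End of the proof}\label{sec:end}

In a flap or a chain, $e$ lies in one summand and $f$ in the other. This ties the members of a cover to the two edges, and we show that Lemma~\ref{lem:cover} cannot be satisfied. We use that $e,f\notin\Pi$, as they are edges of $C$.

\begin{proof}[Proof of Proposition~\ref{prop:main}]
\emph{Case 1: $\Pi_0$ contains two distinct non-crossing pairs $u,v$.} The set $H\cup\{u,v\}$ has the rank of $H$, so its stress space is 2-dimensional, and Lemma~\ref{lem:twopieces} applies to $\Pi'=\{u,v\}$ and $J=G-x+\{u,v\}$. Since $J$ and $H$ are both bases of $H\cup\{u,v\}$, we have $\Pi\cap\mathrm{cl}(J)=\Pi_0$. By Lemma~\ref{lem:twopieces}(a), all edges of the circuits $Z_\pi$, $\pi\in\Pi_0$, lie inside $B$, $P_e$ or $P_f$. Let $\mathcal F$ be the set of the hinged components $X_2$ that arise from flaps of the form $Z_{\pi\pi'}$. By Lemmas~\ref{lem:span} and~\ref{lem:types},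
\[
\mathcal Q'=\big(\{P_e,P_f\}\setminus\{B\}\big)\cup\mathcal F
\]
is a cover. By Lemma~\ref{lem:cover}(a) one of $P_e,P_f$ is loose; renaming $e$ and $f$ if necessary, let it be $P_f$. The stress of $Z_u\subseteq J\cup\{e,f\}$ is a combination of the stresses of $D_e$ and $D_f$ and is nonzero at $u$, so $u\in D_e\cup D_f$. Both ends of $u$ lie in $B$ and $P_f$ is loose, so $u\subseteq P_e$. The same argument gives $v\subseteq P_e$. Thus $P_e$ contains three vertices of $B$, so $P_e=B$ and $e\subseteq B$.

Let $Q\in\mathcal F$ arise from a flap $Z$ with summands $D_1,D_2$ along $st$. If $e\in D_2$, then $e\subseteq Q\cap B=\{s,t\}$, although $e\in E(Z)$ and $st\notin E(Z)$. So $f\in D_2$ and $f\subseteq Q$. Since $f$ lies in the loose component $P_f$, it has an end $z\notin B$, and $z$ belongs to every member of $\mathcal F$. By Lemma~\ref{lem:hinged}(a), $|\mathcal F|\le1$. Hence $|\mathcal Q'|\le2$, contradicting Lemma~\ref{lem:cover}(c).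

\emph{Case 2: any two distinct pairs in $\Pi_0$ cross.} Then they are disjoint. We use the cover $\mathcal Q$. It has a loose member by Lemma~\ref{lem:cover}(a), and loose members arise only from chains. Let $Z_u$, $u\in\Pi_0$, be a chain with components $X_1$, hinged at $u$, and $P=X_2$, loose. Renaming $e$ and $f$ if necessary, $e\subseteq X_1$ and $f\subseteq P$. We note two facts.
\begin{enumerate}
\item[(i)] $e\not\subseteq B$, since otherwise $e=X_1\cap B=u\in\Pi$. By Lemma~\ref{lem:hinged}(a), $X_1$ is the only hinged component that contains $e$.
\item[(ii)] If $Q$ is hinged at a pair $v\in\Pi_0\setminus\{u\}$, then $P\cap Q\subseteq B$. This is Lemma~\ref{lem:ring} for $Q_1=X_1$ and $Q_2=Q$, whose hinges $u,v$ are disjoint.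
\end{enumerate}

We claim that $P$ is the only loose member of $\mathcal Q$. A second one arises from a chain $Z_v$, and $v\ne u$ because only $X_1$ and $P$ arise from $Z_u$. The component $X_1'$ hinged at $v$ that arises from $Z_v$ contains $e$ or $f$. It differs from $X_1$, as the hinges differ, so by (i) it contains $f$. Then $f\subseteq P\cap X_1'\subseteq B$ by (ii), so $f=X_1'\cap B=v\in\Pi$, a contradiction.

By Lemma~\ref{lem:cover}(b), $\mathcal Q$ has a hinged member $Q$ whose hinge is not $u$ and which meets $P$ outside $B$. By (ii) its hinge is not a pair of $\Pi_0\setminus\{u\}$ either. Hinged components that arise from circuits of types (b) and (d) are hinged at pairs of $\Pi_0$, so $Q$ arises from a flap. One summand of this flap lies inside $B$, the other inside $Q$, and one of them contains $e$. Since $e\not\subseteq B$, we get $e\subseteq Q$, and (i) gives $Q=X_1$, whose hinge is $u$. This is a contradiction.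

Both cases are impossible, so there is no counterexample. This proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:main} and Statements~1 and~2.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGKNS}
Sean Dewar, Georg Grasegger, Eleftherios Kastis, Anthony Nixon and Brigitte Servatius,
\emph{Rigidity of nearly planar classes of graphs},
arXiv:2402.17499 (2024).

\end{thebibliography}
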